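# Landmarks at the ends of missing edges: metric dimension and cyclomatic number

All graphs are finite, simple and connected. We write $d(u,v)$ for the length of a shortest $u$–$v$ path. For an edge $e=vw$ we put $d(u,e)=\min\{d(u,v),d(u,w)\}$.

## Two four-cycles sharing a vertex

Take two four-cycles $a\,x_1\,z_1\,y_1$ and $a\,x_2\,z_2\,y_2$ that have exactly the vertex $a$ in common. The graph has seven vertices and eight edges; call it $B_2$. We want to place as few landmarks as possible so that a person standing at an unknown vertex, who is told only the distances to the landmarks, can tell where they are.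

The vertices $x_1$ and $y_1$ have the same neighbors, $a$ and $z_1$. So every vertex other than $x_1,y_1$ is equally far from both, and one of $x_1,y_1$ must be a landmark. Likewise one of $x_2,y_2$ must be. Could two landmarks be enough? By symmetry they would be $x_1$ and $x_2$. But then $y_1$ is at distances $(2,2)$ from $(x_1,x_2)$, and so is $y_2$. Hence at least three landmarks are needed.

Three are enough. Use $(x_1,y_1,x_2)$ in this order. The distance vectors are
$$a:(1,1,1),\quad x_1:(0,2,2),\quad y_1:(2,0,2),\quad z_1:(1,1,3),$$
$$x_2:(2,2,0),\quad y_2:(2,2,2),\quad z_2:(3,3,1),$$
and they are pairwise distinct.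

Now let the unknown object be an edge. The same three landmarks give
$$ax_1:(0,1,1),\quad ay_1:(1,0,1),\quad x_1z_1:(0,1,2),\quad y_1z_1:(1,0,2),$$
$$ax_2:(1,1,0),\quad ay_2:(1,1,1),\quad x_2z_2:(2,2,0),\quad y_2z_2:(2,2,1),$$
again pairwise distinct. Two landmarks do not suffice for edges either. The edges $ax_i$ and $ay_i$ are at the same distance from every vertex except $x_i$ and $y_i$: the distance is $1$ from $z_i$, and it is $d(s,a)$ from $a$ and from any $s$ on the other cycle. So again we need one of $x_i,y_i$ for each $i$; with just $x_1,x_2$ the edges $ay_1,ay_2$ both get $(1,1)$.

So the answer is $3$ for vertices and $3$ for edges. The graph has two independent cycles, and $3=2\cdot 2-1$.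

## The bound $2c-1$, and a family that attains it

**Definition (metric generators).** A vertex $s$ *resolves* $x,x'$ (each a vertex or an edge) if $d(s,x)\ne d(s,x')$; a set $S\subseteq V(G)$ resolves $x,x'$ if some $s\in S$ does. For $X\subseteq V(G)\cup E(G)$, the set $S$ is a *metric generator* of $X$ if it resolves every pair of distinct elements of $X$. The smallest size of a metric generator of $V(G)$ is the *vertex metric dimension* $\dim(G)$, and the smallest size of a metric generator of $E(G)$ is the *edge metric dimension* $\operatorname{edim}(G)$.

We have just shown $\dim(B_2)=\operatorname{edim}(B_2)=3$.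

**Definition (cyclomatic number).** $c(G)=|E(G)|-|V(G)|+1$. A spanning tree has $|V(G)|-1$ edges, so $c(G)$ is the number of edges that any spanning tree misses. For $B_2$ it is $8-7+1=2$.

How does the number of landmarks depend on $c$? For a cycle, $c=1$. One landmark $s$ is never enough there, since its two neighbors are both at distance $1$, and the two edges at $s$ are both at distance $0$. So a cycle needs at least $2=2c$ landmarks. Next, let $B_c$ consist of $c$ four-cycles $a\,x_i\,z_i\,y_i$ ($1\le i\le c$) that share the single vertex $a$. It has $3c+1$ vertices and $4c$ edges, so $c(B_c)=4c-(3c+1)+1=c$.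

**Claim ($B_c$ needs $2c-1$ landmarks).** For $c\ge 2$, every metric generator $S$ of $V(B_c)$, and every metric generator $S$ of $E(B_c)$, has at least $2c-1$ elements.

*Proof.* The pair of vertices $x_i,y_i$, and the pair of edges $ax_i,ay_i$, are resolved only by $x_i$ and $y_i$, exactly as in $B_2$. So $S\cap\{x_i,y_i\}\neq\emptyset$ for every $i$. Suppose that for two indices $i\neq j$ each of the cycles $i$ and $j$ contains only one element of $S\setminus\{a\}$. By symmetry these elements are $x_i$ and $x_j$. The vertices $y_i,y_j$ are both at distance $2$ from $x_i$ and from $x_j$, and both at distance $d(s,a)+1$ from every other $s\in S$. The edges $ay_i,ay_j$ are both at distance $d(s,a)$ from every $s\in S$, including $x_i$ and $x_j$. In either case a pair is unresolved, a contradiction. So at most one cycle contains only one element of $S\setminus\{a\}$, all others contain at least two, and $|S|\ge 2(c-1)+1=2c-1$. $\square$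

The question is whether $2c-1$ always suffices when there are no leaves. This was conjectured in Jelena Sedlar and Riste Škrekovski, "Metric dimensions vs. cyclomatic number of graphs with minimum degree at least two", arXiv:2108.09573 (2021): if $\delta(G)\ge2$ and $G$ is not a cycle, then $\dim(G)\le 2c(G)-1$ and $\operatorname{edim}(G)\le 2c(G)-1$. We prove this in a slightly stronger form.

**Theorem 1.** Let $G$ be connected with $\delta(G)\ge 2$, not a cycle. Then there is $S\subseteq V(G)$ with $|S|\le 2c(G)-1$ that is a metric generator of $V(G)$ and of $E(G)$. Hence $\dim(G),\operatorname{edim}(G)\le 2c(G)-1$. For every $c\ge 2$ both bounds are attained.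

The last sentence follows from the claim together with the upper bound: $B_c$ with $c\ge2$ has minimum degree two and is not a cycle, so $\dim(B_c)=\operatorname{edim}(B_c)=2c-1$. The upper bound is proved below. After that we treat graphs with leaves (Theorems 2 and 3).

## Depth, breadth-first trees and the edges they miss

The number $2c$ suggests where to put landmarks: a spanning tree misses $c$ edges, and these have at most $2c$ ends. The spanning tree should remember distances, so we take a breadth-first one. In this section $G$ is any connected graph.

**Definition (depth, kinds of edges).** Fix a root $r$ and let $\operatorname{dep}(v)=d(r,v)$. An edge is *horizontal* if its ends have equal depth. Otherwise it is *vertical*; its ends then have depths differing by exactly one, the end $u$ of smaller depth is its *tail* and the end $v$ with $\operatorname{dep}v=\operatorname{dep}u+1$ its *head*. In that case $u$ is a *parent* of $v$ and $v$ a *child* of $u$. Let $p(v)$ be the number of parents of $v$ and $h(v)$ the number of horizontal edges at $v$. A *sink* is a vertex without children.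

Every $v\ne r$ has $p(v)\ge1$, namely the vertex before $v$ on a shortest $r$–$v$ path. A vertex of maximum depth is a sink. In $B_2$ rooted at $a$, the $x_i,y_i$ have depth $1$, the $z_i$ have depth $2$, there are no horizontal edges, $p(z_i)=2$, and $z_1,z_2$ are the sinks. In a triangle, the edge opposite to the root is horizontal.

Note that $d(r,e)$ is the depth of the tail if $e$ is vertical, and the common depth of the ends if $e$ is horizontal. So a landmark at the root tells the depth of every vertex and this level of every edge.

**Definition (BFS tree, $T_v$, $E'$, $U$).** Choose for every $v\ne r$ one of its parents and call it $\pi(v)$. The edges $v\pi(v)$ form a spanning tree $T$, a *BFS tree*; any choice of parents is allowed. A child $v$ of $u$ is a *$T$-child* of $u$ if $\pi(v)=u$. Let $T_v$ be the set of $T$-descendants of $v$, including $v$ itself. A *$T$-leaf* is a non-root vertex without $T$-child. Put $E'=E(G)\setminus E(T)$, let $V(E')$ be the set of ends of edges of $E'$, and let $U\subseteq V(E')$ be the set of tails of vertical edges in $E'$.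

We have $|E'|=c(G)$ and hence $|V(E')|\le 2c(G)$. All horizontal edges lie in $E'$. In $B_2$ rooted at $a$ with $\pi(z_i)=x_i$ we get $E'=\{y_1z_1,y_2z_2\}$, $U=\{y_1,y_2\}$, $T_{x_1}=\{x_1,z_1\}$, and the $T$-leaves are $y_1,y_2,z_1,z_2$.

We shall use four simple facts all the time.

1. For all $x,y$ we have $d(x,y)\ge|\operatorname{dep}x-\operatorname{dep}y|$, since depth changes by at most one along an edge.
2. If $d(y,s)=\operatorname{dep}s-\operatorname{dep}y$, then a shortest $y$–$s$ path gains depth one at every step; that is, every edge is traversed from tail to head. We say that the path *descends*.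
3. If $s\in T_v$, then $d(v,s)=\operatorname{dep}s-\operatorname{dep}v$: the tree path from $v$ to $s$ has this length, and fact 1 says that nothing is shorter.
4. If $x\neq y$ have equal depth, then $T_x\cap T_y=\emptyset$, because a vertex has only one $T$-ancestor at each depth.

Fact 3 is the reason for using a BFS tree: a landmark in $T_v$ is as close to $v$ as the depths permit.

**Definition (bare).** For $S\subseteq V(G)$, a vertex $v$ is *bare* if $T_v\cap S=\emptyset$.

In the running example with $S=\{a,y_1,y_2\}$, the vertices $x_1,z_1,x_2,z_2$ are bare and the others are not.

## Only bare pairs can be confused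

Suppose two vertices $x,y$ have the same depth and there is a landmark $s$ below $x$ in the tree. If $s$ does not separate them, then $y$ is also as close to $s$ as possible, so a path descends from $y$ to $s$. Since $s\notin T_y$, this path must leave the tree, and it does so at a tail in $U$. If that tail is a landmark, it is a landmark nearer to the root than $s$. This descent cannot continue forever.

**Lemma 1.** Let $U\subseteq S$, and let $x\neq y$ have equal depth and be not both bare. Then some $s\in S\cap(T_x\cup T_y)$ has $d(s,x)\ne d(s,y)$.

*Proof.* Suppose that every $s\in S\cap(T_x\cup T_y)$ has $d(s,x)=d(s,y)$. This set is nonempty; choose $s$ in it of minimum depth, and by symmetry let $s\in T_x$. By fact 3,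
$$d(y,s)=d(x,s)=\operatorname{dep}s-\operatorname{dep}x=\operatorname{dep}s-\operatorname{dep}y,$$
so by fact 2 a shortest $y$–$s$ path descends. If all its edges were tree edges, then $s\in T_y$, against fact 4. Let $zz'$ be its first non-tree edge, with tail $z$. The part of the path from $y$ to $z$ descends along tree edges, so $z\in T_y$. Moreover $z\in U\subseteq S$, and $\operatorname{dep}z<\operatorname{dep}s$ because the path still has to descend from $z$ to $s$. So $z\in S\cap T_y$ has smaller depth than $s$, a contradiction. $\square$

The next lemma turns this into statements about all kinds of pairs. Part (a) treats pairs of vertices, (b) pairs of vertical edges, (c) vertical edges against the rest, (d) horizontal edges against anything.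

**Lemma 2.** Let $U\cup\{r\}\subseteq S$.

(a) Distinct vertices not resolved by $S$ have equal depth and are both bare.

(b) Distinct vertical edges not resolved by $S$ have distinct heads of equal depth, both bare.

(c) A vertical edge with non-bare head is resolved by $S$ from every horizontal edge and from every vertex.

(d) A horizontal edge with both ends in $S$ is resolved by $S$ from every other edge and from every vertex.

*Proof.* (a) The depths agree because $r\in S$. If the vertices were not both bare, Lemma 1 would give an element of $S$ resolving them.

(b) Let $e,f$ be distinct unresolved vertical edges with heads $v,w$. Since $d(r,e)=d(r,f)$, the tails have equal depth, hence so do the heads.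

Suppose $v=w$. Then the tails $u$ of $e$ and $u'$ of $f$ differ. Only one edge with head $v$ lies in $T$, so one of $e,f$ is a non-tree edge, say $e$. Then $u\in U\subseteq S$ and $d(u,e)=0$, while $u\notin f$ gives $d(u,f)>0$, a contradiction. So $v\ne w$.

Suppose $v,w$ are not both bare. Take $s$ from Lemma 1 for the pair $v,w$; by symmetry let $s\in T_v$. Then $d(s,v)=\operatorname{dep}s-\operatorname{dep}v$, while the tail of $e$ is at distance at least $\operatorname{dep}s-\operatorname{dep}v+1$ from $s$ by fact 1. So $d(s,e)=d(s,v)=\operatorname{dep}s-\operatorname{dep}v$. Now $d(s,w)\ge\operatorname{dep}s-\operatorname{dep}w=d(s,v)$ and $d(s,w)\ne d(s,v)$, so $d(s,w)>d(s,v)$. The tail of $f$ is at distance at least $\operatorname{dep}s-\operatorname{dep}v+1$ from $s$. Hence $d(s,f)>d(s,e)$, a contradiction.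

(c) Let $e=uv$ have head $v$, let $i=\operatorname{dep}u=d(r,e)$, and take $s\in S\cap T_v$. Let $f$ be a horizontal edge or a vertex. If $d(r,f)\ne i$, then $r$ resolves $e,f$. Otherwise $f$ is a vertex of depth $i$ or an edge with both ends of depth $i$, so $d(s,f)\ge\operatorname{dep}s-i$. On the other hand $d(s,e)\le d(s,v)=\operatorname{dep}s-i-1$. So $s$ resolves $e,f$.

(d) Let $e=xy$ with $x,y\in S$, and let $f$ be an edge or a vertex not resolved from $e$. Then $d(x,f)=d(x,e)=0$ and $d(y,f)=0$. So $f$ contains, or equals, both $x$ and $y$. A vertex cannot equal both, so $f$ is an edge with ends $x,y$, and $f=e$. $\square$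

## The landmark set $V(E')\cup\{r\}$ is two too large

Let $\delta(G)\ge2$. Every $T$-leaf has degree at least two in $G$ but lies on only one tree edge, namely the one to its $T$-parent. So
$$\text{every } T\text{-leaf lies in } V(E'),\ \text{ for every BFS tree } T. \tag{1}$$

The first set to try is $S=V(E')\cup\{r\}$. It contains $U$, $r$, every $T$-leaf, and all ends of horizontal edges. For every $v\neq r$ a deepest vertex of $T_v$ is a $T$-leaf, so no vertex is bare, and Lemma 2 resolves every pair at once. This gives at most $2c+1$ landmarks, and we want $2c-1$. Two have to go.

One of them is easy to find. Let $m$ be a sink other than $r$. It is a $T$-leaf, so $m\in V(E')$; it is the tail of nothing, so $m\notin U$. If we drop $m$, a bare vertex must have $m$ below it in $T$. The bare vertices then lie on one path of $T$ going down from the root, so no two of them have equal depth, and Lemma 2(a),(b) still resolve all pairs of vertices and all pairs of vertical edges.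

Can we drop two sinks? Look at $B_2$ rooted at $a$ with $\pi(z_i)=x_i$. Dropping $z_1,z_2$ from $\{y_1,z_1,y_2,z_2,a\}$ leaves $\{y_1,y_2,a\}$. The bare vertices $x_1,x_2$ have equal depth, and indeed both have distances $(2,2,1)$. Can we drop one sink and one tail instead? Dropping $z_2$ and $y_1$ leaves $\{z_1,y_2,a\}$, which contains neither of the twins $x_1,y_1$ and does not separate them.

In this example each of the four ends of edges in $E'$ is a tail or a $T$-leaf, and by symmetry the same happens for every BFS tree rooted at $a$. No end is plainly superfluous. Now move the root to $z_1$. The depths become $1$ for $x_1,y_1$, then $2$ for $a$, then $3$ for $x_2,y_2$, and $4$ for $z_2$. With $\pi(a)=x_1$ and $\pi(z_2)=x_2$ we get $E'=\{y_1a,\,y_2z_2\}$. The end $a$ is the head of its non-tree edge, it is not a tail of one, and it is not a $T$-leaf. So neither Lemma 1 nor the argument about $T$-leaves needs it. Dropping $a$ and the sink $z_2$ leaves $\{y_1,y_2,z_1\}$. This is a metric generator of the vertices and of the edges. Indeed, in the order $(y_1,z_1,y_2)$ the vertices have the vectors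
$$a:(1,2,1),\quad x_1:(2,1,2),\quad y_1:(0,1,2),\quad z_1:(1,0,3),$$
$$x_2:(2,3,2),\quad y_2:(2,3,0),\quad z_2:(3,4,1),$$
and the edges have
$$ax_1:(1,1,1),\quad ay_1:(0,1,1),\quad x_1z_1:(1,0,2),\quad y_1z_1:(0,0,2),$$
$$ax_2:(1,2,1),\quad ay_2:(1,2,0),\quad x_2z_2:(2,3,1),\quad y_2z_2:(2,3,0).$$

So the plan is as follows. One saving comes from a sink. If two edges of $E'$ share an end, then $|V(E')|\le 2c-1$, and this is the other saving. If $E'$ is a matching, we want the other saving from a vertex $b$ that plays the role of $a$ above. The root has to be chosen so that such a $b$ exists.

## A root from which a branch vertex is reached in two ways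

The vertex $b$ should carry a non-tree edge that does not go down from $b$, whatever the BFS tree. The edges at $b$ going to parents or running horizontally number $p(b)+h(b)$, and only one of them is in $T$; so we want $p(b)+h(b)\ge2$. We also want $\deg b\ge3$, so that there will be an edge going down.

**Lemma 3.** Let $K$ be connected, $\delta(K)\ge2$, not a cycle. There are vertices $b\neq r$ with $\deg_Kb\ge3$ such that, with respect to the root $r$, $p(b)+h(b)\ge2$.

*Proof.* Since $\delta(K)\ge2$, the graph $K$ contains a cycle $C$. Some vertex $b$ of $C$ has degree at least $3$: otherwise no edge leaves $C$ and $C$ has no chords, so $C$ is a component and $K=C$, which is excluded. Let $n_1\neq n_2$ be the neighbors of $b$ on $C$, and let $Q=C-b$, a path from $n_1$ to $n_2$ avoiding $b$. We show that some root $r\in Q$ works; note that then $r\neq b$.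

Suppose not. Since $p(b)\ge1$ for every root $r\in Q$, we then have $p(b)=1$ and $h(b)=0$ for every $r\in Q$. In terms of distances: for each $r\in Q$ there is a unique neighbor $g(r)$ of $b$ with $d(r,g(r))=d(r,b)-1$, and every other neighbor $n$ of $b$ has $d(r,n)=d(r,b)+1$.

Now move $r$ along $Q$. For $r=n_1$ the neighbor $n_1$ itself is at distance $0=d(n_1,b)-1$, so $g(n_1)=n_1$; likewise $g(n_2)=n_2$. As $n_1\ne n_2$, there are consecutive vertices $r,r'$ of $Q$ with $g(r)\ne g(r')$. Let $n'=g(r')$. Because $n'\neq g(r)$,
$$d(r,n')=d(r,b)+1,\qquad d(r',n')=d(r',b)-1 .$$
Since $r,r'$ are adjacent, these two numbers differ by at most one, so $d(r,b)+1\le d(r',b)$. Exchanging the roles of $r$ and $r'$ gives $d(r',b)+1\le d(r,b)$. Adding the two inequalities gives $2\le0$, a contradiction. $\square$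

In $B_2$ with $C$ the first cycle and $b=a$, the path $Q$ is $x_1,z_1,y_1$. The roots $x_1,y_1$ fail, since each is the only parent of $a$, and the middle vertex $z_1$ works. This is the root we found by hand.

## The upper bound in Theorem 1

Let $c=c(G)$. Take $b,r$ from Lemma 3 with $K=G$ and root $G$ at $r$. By (1), every $T$-leaf lies in $V(E')$, for every BFS tree $T$.

### Case I: for some BFS tree $T$ rooted at $r$, $E'$ is not a matching

**Step 1: the landmarks.** Fix such a $T$. Two edges of $E'$ share an end, so $|V(E')|\le2c-1$. Let $m$ be a vertex of maximum depth. It is a sink, and $m\ne r$; hence it is a $T$-leaf, $m\in V(E')$, and $m\notin U$. Put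
$$S=(V(E')\setminus\{m\})\cup\{r\},\qquad |S|\le(2c-2)+1=2c-1 .$$
Then $U\cup\{r\}\subseteq S$, and every $T$-leaf except $m$ is in $S$.

**Step 2: vertices and vertical edges.** This step locates the bare vertices. Let $v$ be bare. Then $v\neq r$, because $r\in S$. A deepest vertex of $T_v$ is a $T$-leaf not in $S$, so it is $m$. Thus
$$v \text{ bare}\ \Longrightarrow\ m\in T_v . \tag{2}$$
By fact 4, two distinct vertices of equal depth are never both bare. By Lemma 2(a),(b), $S$ resolves all pairs of vertices and all pairs of vertical edges.

**Step 3: horizontal edges.** This step settles the remaining pairs of edges. Let $e$ be horizontal, $f\ne e$ an edge, and suppose that $e,f$ are unresolved. The ends of $e$ lie in $V(E')$. By Lemma 2(d), $e$ has an end outside $S$, and this must be $m$. Write $e=xm$; then $x\in V(E')\setminus\{m\}\subseteq S$. From $d(x,f)=d(x,e)=0$ we get $x\in f$.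

If $f=xx'$ is horizontal, then $x'\ne m$ because $f\ne e$. So $x,x'\in S$, and $f$ is resolved from $e$ by Lemma 2(d), a contradiction.

If $f$ is vertical, then $d(r,f)=d(r,e)=\operatorname{dep}x$, so $x$ is the tail of $f$, and $f=xv$ with head $v$. By Lemma 2(c), $v$ is bare. By (2), $m\in T_v$, so $\operatorname{dep}m\ge\operatorname{dep}v=\operatorname{dep}x+1=\operatorname{dep}m+1$, a contradiction.

This finishes Case I. An instance is $K_4$: from any root the other three vertices form a horizontal triangle, $E'$ is this triangle, and $S$ consists of the root and two more vertices.

### Case II: for every BFS tree $T$ rooted at $r$, $E'$ is a matching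

**Step 1: the shape of $G$ near $b$.** We use the freedom in the choice of $T$ to show three facts.

(i) *$p(b)+h(b)=2$.* For any $T$, the $p(b)-1$ edges from $b$ to parents other than $\pi(b)$ and the $h(b)$ horizontal edges at $b$ are non-tree edges. Their number is at least $1$ by Lemma 3 and at most $1$ because $E'$ is a matching.

(ii) *Every child $v$ of $b$ has $b$ as its only parent.* Otherwise choose $T$ with $\pi(v)\ne b$. Then $bv$ is a non-tree edge at $b$, different from the one counted in (i), and $E'$ is not a matching.

(iii) *$b$ has a child*, because $\deg b\ge3$ and only two edges at $b$ go to parents or run horizontally.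

Consequently, for every $T$: all children of $b$ are $T$-children; $b$ is not a $T$-leaf; $b$ is incident with exactly one non-tree edge, so $b\in V(E')$; and this edge is horizontal or has $b$ as its head, so $b\notin U$.

**Step 2: the landmarks.** We drop $b$, and with it a sink that lies below $b$. The position of this sink is used only at the very end. Walk from $b$ to a child, to a child of that child, and so on, until a sink $m$ is reached. By (iii), $m\ne b$. Choose $T$ so that it contains this descending path, that is, let the parent of each vertex after $b$ on it be the preceding one. Then $m\in T_b$. As before, $m$ is a non-root sink, so $m\in V(E')\setminus U$. Put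
$$S=(V(E')\setminus\{b,m\})\cup\{r\},\qquad |S|\le(2c-2)+1=2c-1 .$$
Since $b,m\notin U$, we have $U\cup\{r\}\subseteq S$. Since $b$ is not a $T$-leaf, every $T$-leaf except $m$ is in $S$.

**Step 3: vertices and vertical edges.** As in Case I, a bare $v$ is not $r$, and a deepest vertex of $T_v$ is a $T$-leaf outside $S$. So (2) holds, and by fact 4 and Lemma 2(a),(b) all pairs of vertices and all pairs of vertical edges are resolved.

**Step 4: two horizontal edges.** Let $e\ne f$ be horizontal. Both lie in the matching $E'$, so they are disjoint. Of their four ends, all in $V(E')$, only $b$ and $m$ can be missing from $S$. So some end lies in $S$. It is at distance $0$ from one of the edges and not from the other, so $e,f$ are resolved.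

**Step 5: a horizontal and a vertical edge.** Let $e$ be horizontal, $f$ vertical with head $v$, and suppose that they are unresolved. Let $i=d(r,e)=d(r,f)$, so the ends of $e$ have depth $i$ and $\operatorname{dep}v=i+1$. By Lemma 2(c), $v$ is bare, so $m\in T_v$ by (2) and $\operatorname{dep}m\ge i+1$. Hence $m$ is not an end of $e$. By Lemma 2(d), $e$ has an end outside $S$, which must be $b$. Write $e=xb$; here $x\neq b,m$, so $x\in S$. Then $d(x,f)=d(x,e)=0$, so $x\in f$; and $f=xv$, because $\operatorname{dep}x=i\neq\operatorname{dep}v$. The only non-tree edge at $x$ is $xb$, as $E'$ is a matching. So $xv\in E(T)$, which means $\pi(v)=x$, and $m\in T_v\subseteq T_x$. Thus $x$ is a $T$-ancestor of $m$ at depth $i$. But $b\ne x$ also has depth $i$, and $m\in T_b$ by the choice in Step 2. This contradicts fact 4.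

So $S$ is a metric generator of $V(G)$ and of $E(G)$ with at most $2c-1$ elements. Together with the claim about $B_c$ this proves Theorem 1. $\blacksquare$

To see a horizontal edge at $b$, take two triangles $a\,x_1\,y_1$ and $a\,x_2\,y_2$ sharing $a$, rooted at $x_1$. Then $y_1,a$ have depth $1$, $x_2,y_2$ have depth $2$, and $E'=\{y_1a,\,x_2y_2\}$ for the only BFS tree. With $b=a$, $m=x_2$ we get $S=\{x_1,y_1,y_2\}$. In this order the edges have the vectors $x_1y_1:(0,0,2)$, $x_1a:(0,1,1)$, $y_1a:(1,0,1)$, $ax_2:(1,1,1)$, $ay_2:(1,1,0)$, $x_2y_2:(2,2,0)$, and the vertices have $a:(1,1,1)$, $x_1:(0,1,2)$, $y_1:(1,0,2)$, $x_2:(2,2,1)$, $y_2:(2,2,0)$.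

## Threads, leaves and mixed generators

A leaf of $G$ is a $T$-leaf (when it is not the root) that carries no non-tree edge, so (1) fails when there are leaves. We now allow leaves and count what they cost.

**Definition (threads, $L$, $\ell_1$).** A *pendant thread at $a$*, where $\deg a\ge3$, is a path $a=z_0,z_1,\dots,z_k$ with $k\ge1$, $\deg z_1=\dots=\deg z_{k-1}=2$ and $\deg z_k=1$. Its *inner vertices* are $z_1,\dots,z_k$. Let $\ell(a)$ be the number of threads at $a$, let
$$L(G)=\sum_{\ell(a)\ge2}(\ell(a)-1),$$
and let $\ell_1(G)$ be the number of leaves of $G$.

For example, attach a path $a,z_1,z_2$ to a vertex $a$ of a triangle: there is one thread, with inner vertices $z_1,z_2$, and $L=0$, $\ell_1=1$. Attaching one more leaf at $a$ gives $L=1$, $\ell_1=2$.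

In a connected graph that is not a path, every leaf ends exactly one thread. Start at the leaf and walk on through vertices of degree two; the first vertex of another degree has degree at least three, since a second leaf would make the graph a path. Also, the edges of a thread are bridges. So no inner thread vertex lies on a cycle.

**Definition (mixed generators).** A *mixed* generator is a metric generator of $V(G)\cup E(G)$, so it must also resolve each vertex from each edge. The smallest size of one is $\operatorname{mdim}(G)$. For the path with one edge $uv$, the single landmark $u$ does not resolve the vertex $u$ from the edge $uv$, and neither does $v$ resolve $v$ from $uv$; with both landmarks the vectors are $u:(0,1)$, $v:(1,0)$, $uv:(0,0)$, so $\operatorname{mdim}=2$.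

**Theorem 2.** Let $G$ be connected with $c(G)\ge2$ or $L(G)\ge1$. Some set of at most $L(G)+2c(G)$ vertices generates both $V(G)$ and $E(G)$. So $\dim(G),\operatorname{edim}(G)\le L(G)+2c(G)$.

**Theorem 3.** Let $G$ be connected with at least two vertices, not a cycle. Then $\operatorname{mdim}(G)\le\ell_1(G)+2c(G)$.

For Theorem 2 the new difficulty is that we cannot afford a landmark at every leaf: at each $a$ with threads, one leaf stays without. So there will be bare vertices of equal depth, on threads at different vertices $a,a'$. Such a pair can be resolved all the same, because distances to thread vertices are governed by distances to $a$ and $a'$, and these are not bare. The next lemma makes this precise.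

**Lemma 4.** Let $G$ be connected, neither a path nor a cycle. Let $\Lambda$ contain, for each $a$ with $\ell(a)\ge1$, all but one of the leaves of threads at $a$ (so $|\Lambda|=L(G)$). Let $r$ either be an inner vertex of no thread or satisfy $r\in\Lambda$. Let $T$ be a BFS tree rooted at $r$, and let $U\cup\Lambda\cup\{r\}\subseteq S\subseteq V(E')\cup\Lambda\cup\{r\}$, such that every $T_v$ meeting $V(E')$ meets $S$. Then:

(a) every bare vertex $v$ is an inner vertex $z_i$ of a thread $z_0,\dots,z_k$ at some $a=z_0$, the thread has no inner vertex in $S$, $\operatorname{dep}z_j=\operatorname{dep}a+j$ for all $j$, and the only parent of $v$ is $z_{i-1}$;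

(b) $S$ resolves every two vertices and every two vertical edges.

*Proof of (a).* Let $v$ be bare. Then $v\ne r$, and $T_v\cap V(E')=\emptyset$, since otherwise $T_v$ would meet $S$. So all edges of $G$ at vertices of $T_v$ are tree edges, and each $w\in T_v$ has degree $1$ plus the number of its $T$-children.

We first show that $T_v$ is a path. Suppose that some vertex of $T_v$ has at least two $T$-children, and let $a$ be such a vertex of maximum depth. Then $\deg a\ge3$. Below each $T$-child of $a$ every vertex has at most one $T$-child, so its subtree is a path all of whose vertices have degree $2$ except the last, which has degree $1$. So at least two threads at $a$ have their leaves in $T_v$. At most one leaf of a thread at $a$ is outside $\Lambda$, so $T_v$ contains an element of $\Lambda\subseteq S$, a contradiction.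

Hence $T_v$ is a path descending from $v$, with all vertices of degree $2$ except its last vertex, which is a leaf of $G$. Call this leaf $z_k$ and let $a=z_0,z_1,\dots,z_k$ be the thread that it ends. Walking back from $z_k$ to $v$ we pass only vertices of degree at most two, so $v$ is an inner vertex $z_i$ of this thread. Also $z_k\in T_v$, so $z_k\notin S$.

Now we check that no inner vertex of this thread is in $S$. Every element of $V(E')$ lies on a cycle, formed by its non-tree edge and a path of $T$, so it is not an inner thread vertex. The elements of $\Lambda$ are leaves in $S$, and the only leaf among $z_1,\dots,z_k$ is $z_k\notin S$. If $r$ is an inner vertex of some thread, then $r\in\Lambda$ by hypothesis, so $r$ is not on this thread by what was just said. As $S\subseteq V(E')\cup\Lambda\cup\{r\}$, no inner vertex of the thread is in $S$. In particular $r$ is outside, and every path from $r$ to $z_j$ passes through $a$ and then along the thread. So $\operatorname{dep}z_j=\operatorname{dep}a+j$, and the only parent of $v=z_i$ is $z_{i-1}$.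

*Proof of (b).* Let $v\ne w$ be unresolved vertices. By Lemma 2(a) they have equal depth and are both bare. By (a), $v=z_i$ on a thread at $a$ and $w=z'_j$ on a thread at $a'$. Neither thread has an inner vertex in $S$, so the leaves of both are not in $\Lambda$. If $a=a'$, then the two threads coincide, because only one leaf of threads at $a$ is outside $\Lambda$; then equal depth gives $v=w$, a contradiction. So $a\ne a'$. By (a) bare vertices have degree at most $2$, so $a$ and $a'$ are not bare. Every $s\in S$ lies outside the inner vertices of both threads, so
$$d(s,v)=d(s,a)+i,\qquad d(s,w)=d(s,a')+j\qquad(s\in S),$$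
and $\operatorname{dep}a+i=\operatorname{dep}a'+j$.

If $\operatorname{dep}a=\operatorname{dep}a'$, then $i=j$. Lemma 1 applied to $a,a'$ gives $s\in S$ with $d(s,a)\ne d(s,a')$, so $s$ resolves $v,w$, a contradiction.

Otherwise let, by symmetry, $\operatorname{dep}a>\operatorname{dep}a'$, and take $s\in S\cap T_a$. Then $d(s,a)=\operatorname{dep}s-\operatorname{dep}a$ and $d(s,a')\ge\operatorname{dep}s-\operatorname{dep}a'$. With $j-i=\operatorname{dep}a-\operatorname{dep}a'$ this gives
$$d(s,w)-d(s,v)\ge(\operatorname{dep}s-\operatorname{dep}a'+j)-(\operatorname{dep}s-\operatorname{dep}a+i)=2(\operatorname{dep}a-\operatorname{dep}a')>0,$$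
a contradiction. So all pairs of vertices are resolved.

Now let $e,f$ be distinct unresolved vertical edges. By Lemma 2(b) their heads $v\ne w$ are bare. By (a), the tail of $e$ is the vertex preceding $v$ on its thread. Since no inner vertex of this thread is in $S$, we have $d(s,e)=d(s,v)-1$ for all $s\in S$; likewise $d(s,f)=d(s,w)-1$. Some $s\in S$ resolves $v,w$, and it resolves $e,f$ too, a contradiction. $\square$

## A landmark that sees $b$ before its horizontal neighbor

This section prepares the case $L(G)=0$, $c=c(G)\ge2$ of Theorem 2 and the leafless case of Theorem 3. In both we shall save one landmark by dropping $b$, and the only danger is a horizontal edge $xb$.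

**Reduction to a leafless core.** Since $L(G)=0$, we have $\ell(a)\le1$ for all $a$. Since $c\ge2$, the graph $G$ is neither a path nor a cycle. Delete all inner thread vertices to get $K$; if $G$ is leafless, $K=G$. Each vertex at which a thread hangs loses exactly $1$ from a degree at least $3$, and the other remaining vertices keep their degree, which is at least $2$ because every leaf has been deleted. So $\delta(K)\ge2$. A thread hangs at a single vertex, so no shortest path between vertices of $K$ enters it; hence $K$ is connected and distances between vertices of $K$ are the same in $K$ and in $G$. Each thread has as many inner vertices as edges, so $c(K)=c\ge2$ and $K$ is not a cycle.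

Take $b,r\in K$ from Lemma 3 applied to $K$, and root $G$ at $r$. Then $r$ is an inner vertex of no thread. A neighbor of $b$ outside $K$ is the first inner vertex of a thread at $b$ and has depth $\operatorname{dep}b+1$, so all parents and horizontal neighbors of $b$ lie in $K$; in particular $p(b)$ and $h(b)$ are the same in $K$ and in $G$, and $p(b)+h(b)\ge2$. Non-tree edges lie in $K$, because thread edges are bridges.

**The matching hypothesis.** Suppose from now on, in this section, that for every BFS tree of $G$ rooted at $r$ the set $E'$ is a matching. Facts (i) and (ii) hold with the same proofs, which used only $p(b)+h(b)\ge2$ and the matching property: $p(b)+h(b)=2$, and every child of $b$ has $b$ as its only parent. Instead of (iii) we have that $b$ has a child in $K$, because $\deg_Kb\ge3$ and only two edges at $b$ go to parents or run horizontally. As before, for every $T$, all children of $b$ are $T$-children, $b$ is not a $T$-leaf, $b$ is incident with exactly one non-tree edge, and $b\in V(E')\setminus U$.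

**Definition.** $D(v)=\{z:\operatorname{dep}z=\operatorname{dep}v+d(v,z)\}$, the set of vertices that can be reached from $v$ by a descending path.

By fact 3, $T_v\subseteq D(v)$ for every $T$. The inclusion can be strict: in $B_2$ rooted at $a$ with $\pi(z_1)=x_1$ we have $D(y_1)=\{y_1,z_1\}$ and $T_{y_1}=\{y_1\}$. If $\operatorname{dep}x=\operatorname{dep}b$ and $s\in D(b)\setminus D(x)$, then
$$d(s,b)=\operatorname{dep}s-\operatorname{dep}b=\operatorname{dep}s-\operatorname{dep}x<d(s,x). \tag{3}$$

(iv) *For every $T$, the set $T_b\cap V(E')\setminus\{b\}$ is nonempty.* Let $b_1$ be a child of $b$ in $K$; it is a $T$-child of $b$. Let $w$ be a deepest vertex of $T_{b_1}\cap K$. It has no $T$-child in $K$, so it has at most one tree edge inside $K$, the one to its $T$-parent. Its degree in $K$ is at least $2$. So it is incident with a non-tree edge, and $w\in V(E')$. Clearly $w\in T_b$ and $w\ne b$.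

(v) *Suppose $h(b)=1$, with horizontal neighbor $x$. Then $T$ can be chosen so that some $s\in V(E')\setminus\{b\}$ satisfies $d(s,b)<d(s,x)$.*

If $D(b)\cap D(x)=\emptyset$, take any $T$ and any $s$ from (iv). Then $s\in T_b\subseteq D(b)$, so $s\notin D(x)$, and (3) applies.

Otherwise let $q\in D(b)\cap D(x)$ have minimum depth. Since $b$ and $x$ are distinct and of equal depth, $b\notin D(x)$ and $x\notin D(b)$; so $q\ne b,x$. The last vertex before $q$ on a descending $b$–$q$ path is a parent $\alpha\in D(b)$ of $q$, and in the same way $q$ has a parent $\alpha'\in D(x)$. By minimality $\alpha\notin D(x)$ and $\alpha'\notin D(b)$, so $\alpha\ne\alpha'$ and $q$ has at least two parents. By (ii), $q$ is not a child of $b$; so $\alpha\neq b$. Choose $T$ with $\pi(q)=\alpha'$. Then $\alpha q$ is a vertical non-tree edge with tail $\alpha$, so $s=\alpha\in U\subseteq V(E')$ and $s\ne b$. Since $\alpha\in D(b)\setminus D(x)$, (3) gives $d(s,b)<d(s,x)$.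

## Proof of Theorem 2

**The case $L(G)\ge1$.** Here $G$ is neither a path nor a cycle. Choose $\Lambda$ as in Lemma 4; it is nonempty. Let $r\in\Lambda$, let $T$ be any BFS tree rooted at $r$, and put $S=V(E')\cup\Lambda$. The hypotheses of Lemma 4 hold; a $T_v$ that meets $V(E')$ trivially meets $S$. So all pairs of vertices and all pairs of vertical edges are resolved. Every horizontal edge has both ends in $V(E')\subseteq S$, so by Lemma 2(d) it is resolved from every other edge. Finally $|S|\le2c(G)+L(G)$.

**The case $L(G)=0$, $c\ge2$, with a BFS tree whose $E'$ is not a matching.** Use $K,b,r$ from the previous section, with $\Lambda=\emptyset$. Suppose some BFS tree $T$ rooted at $r$ has $E'$ not a matching. Put $S=V(E')\cup\{r\}$, so $|S|\le(2c-1)+1=2c$. Lemma 4 applies, since $r$ is an inner vertex of no thread, and it resolves pairs of vertices and pairs of vertical edges. All ends of horizontal edges are in $S$, so Lemma 2(d) resolves the rest.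

**The case $L(G)=0$, $c\ge2$, with every $E'$ a matching.** Now (i), (ii), (iv), (v) are available. By (i) and $p(b)\ge1$ we have $h(b)\le1$. Choose $T$ as in (v) if $h(b)=1$, and arbitrarily if $h(b)=0$. Put
$$S=(V(E')\setminus\{b\})\cup\{r\},\qquad|S|\le(2c-1)+1=2c .$$

We check the hypotheses of Lemma 4. Since $b\notin U$, we have $U\cup\{r\}\subseteq S$. Let $T_v$ meet $V(E')$. If it contains an element of $V(E')$ other than $b$, this element is in $S$. If it contains $b$, then $T_b\subseteq T_v$, and by (iv) $T_b$ contains an element of $V(E')\setminus\{b\}\subseteq S$. So $T_v$ meets $S$, and Lemma 4 applies. Pairs of vertices and pairs of vertical edges are resolved.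

It remains to treat horizontal edges. Let $e$ be horizontal, and suppose that an edge $f\neq e$ is unresolved from $e$. If $f$ is horizontal, then $e,f$ are disjoint, and at least three of their four ends are in $S$; any of these resolves $e,f$, a contradiction. So $f$ is vertical. By Lemma 2(d), $e$ has an end outside $S$, which must be $b$. So $e=xb$ with $x\in V(E')\setminus\{b\}\subseteq S$, and $h(b)=1$. From $d(x,f)=d(x,e)=0$ we get $x\in f$, and $d(r,f)=d(r,e)=\operatorname{dep}x$ shows that $x$ is the tail: $f=xv$ with head $v$. By Lemma 2(c), $v$ is bare. By Lemma 4(a), $v$ is an inner vertex of a thread that has no inner vertex in $S$, and $x$, a parent of $v$, precedes $v$ on this thread. Since $x\in K$ is not an inner thread vertex, the thread hangs at $x$ and $v$ is its first inner vertex. So $d(s,f)=d(s,x)$ for all $s\in S$. But the $s$ from (v) lies in $V(E')\setminus\{b\}\subseteq S$ and satisfies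
$$d(s,e)\le d(s,b)<d(s,x)=d(s,f),$$
a contradiction. $\blacksquare$

## Proof of Theorem 3

**The case that $G$ has a leaf.** Let $r$ be a leaf, $T$ any BFS tree rooted at $r$, and $S=V(E')\cup\{\text{leaves of }G\}$. Then $|S|\le\ell_1(G)+2c(G)$ and $U\cup\{r\}\subseteq S$. A $T$-leaf of degree $1$ is a leaf of $G$, and one of larger degree is incident with a non-tree edge; so every $T$-leaf is in $S$, and no vertex is bare. All ends of horizontal edges are in $S$. Hence pairs of vertices are resolved by Lemma 2(a), pairs of vertical edges by (b), a vertical edge and a horizontal edge or a vertex by (c), and a horizontal edge and any other edge or a vertex by (d). These are all pairs in $V(G)\cup E(G)$. (A path is included here: $E'=\emptyset$ and $S$ consists of its two ends.)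

**The case that $G$ is leafless.** Then $\delta(G)\ge2$, since $G$ is connected with at least two vertices. We have $c\ge2$: if $c=0$, then $G$ is a tree and has leaves; if $c=1$, then $|E(G)|=|V(G)|$, so the average degree is $2$, all degrees are $2$, and $G$ is a cycle. Also $L(G)=0$, so the reduction above applies with $K=G$. Take $b,r$ as there. By (1), all $T$-leaves lie in $V(E')$.

Suppose some BFS tree $T$ rooted at $r$ has $E'$ not a matching. Put $S=V(E')\cup\{r\}$, so $|S|\le2c$. No vertex is bare, all ends of horizontal edges are in $S$, and Lemma 2 resolves all pairs as in the first case.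

Otherwise choose $T$ as in (v) if $h(b)=1$ and arbitrarily if $h(b)=0$, and put $S=(V(E')\setminus\{b\})\cup\{r\}$, so $|S|\le2c$ and $U\cup\{r\}\subseteq S$. Since $b$ is not a $T$-leaf, all $T$-leaves are in $S$, and no vertex is bare. By Lemma 2, the only pairs left to check are those of a horizontal edge $e$ having an end outside $S$ with a horizontal edge or with a vertex. That end is $b$, so $e=xb$, $x\in S$ and $h(b)=1$. Two distinct horizontal edges are disjoint and have at least three of their four ends in $S$, so they are resolved. Suppose that a vertex $z$ is unresolved from $e$. As $x\in S$, we get $d(x,z)=d(x,e)=0$, so $z=x$. But the $s\in S$ from (v) has $d(s,e)\le d(s,b)<d(s,x)$, a contradiction. So $S$ is a mixed generator, and $|S|\le2c=\ell_1(G)+2c(G)$. $\blacksquare$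

## Four-cycles with leaves attain both bounds

Let $B_{c,k}$ be $B_c$ with $k$ leaves attached at $a$, for $c\ge1$. For $k\ge1$ the vertex $a$ has degree $2c+k\ge3$ and carries $k$ threads, so $L=k-1$ and $\ell_1=k$.

**Sharpness of Theorem 2.** Let $k\ge1$ and let $S$ be a metric generator of the vertices, or of the edges, of $B_{c,k}$. As in $B_c$, the set $S$ meets every $\{x_i,y_i\}$, and at most one cycle has only one element of $S\setminus\{a\}$; the attached leaves change nothing, since an attached leaf $s$ is at distance $d(s,a)+1$ from every $x_i$ and $y_i$ and at distance $d(s,a)$ from every $ax_i$ and $ay_i$. At most one attached leaf is outside $S$: if $p,p'\notin S$ are two, then $d(s,p)=d(s,a)+1=d(s,p')$ and $d(s,ap)=d(s,a)=d(s,ap')$ for all $s\in S$.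

Suppose a leaf $p$ is not in $S$. Then every cycle has at least two elements of $S\setminus\{a\}$. Otherwise some cycle has only one, say $x_i$. Then $y_i$ and $p$ are both at distance $2$ from $x_i$ and at distance $d(s,a)+1$ from every other $s\in S$, and the edges $ay_i$, $ap$ are both at distance $d(s,a)$ from every $s\in S$. In this case $|S|\ge(k-1)+2c$. If all $k$ leaves are in $S$, then $|S|\ge k+(2c-1)$. Both numbers equal $L+2c$. So Theorem 2 is sharp, for $\dim$ and for $\operatorname{edim}$, for all pairs $(c,L)$ with $c\ge2$, $L\ge0$ or $c\ge1$, $L\ge1$.

**Sharpness of Theorem 3.** Let $c\ge1$, $k\ge1$, or $c\ge2$, $k=0$, and let $S$ be a mixed generator of $B_{c,k}$. For an attached leaf $p$, every $s\ne p$ has $d(s,ap)=d(s,a)$, so the vertex $a$ and the edge $ap$ are resolved only by $p$. Hence $S$ contains all $k$ leaves. Each cycle needs one of $x_i,y_i$, to resolve the vertices $x_i,y_i$. If $S$ contains only $x_i$ from $\{x_i,y_i,z_i\}$, then $a$ and $ay_i$ are unresolved: both are at distance $1$ from $x_i$ and at distance $d(s,a)$ from every other $s\in S$. The same holds with $x_i$ and $y_i$ exchanged. So each cycle contains at least two elements of $S\setminus\{a\}$,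 and $\operatorname{mdim}(B_{c,k})\ge k+2c$, with equality by Theorem 3.

## Cycles with a leaf at every vertex

Theorem 2 excludes $c=1$, $L=0$, and this exclusion is necessary. Attach one leaf $p_i$ to each vertex $v_i$ of a cycle, with indices modulo its length. Then $c=1$, every $v_i$ carries one thread, $L=0$, and $L+2c=2$. We show that two landmarks are not enough for the edges when the cycle is $C_5$, nor for the vertices when it is $C_6$.

Say that a landmark has index $i$ if it is $v_i$ or $p_i$. In the pairs listed below, no leaf $p_j$ that occurs, as a vertex or as an end of an edge, has the index of a landmark. So replacing a landmark $v_i$ by $p_i$ adds $1$ to all distances used, and it suffices to check with landmarks $v_i$. If both landmarks have the same index, they are $v_i$ and $p_i$, and it suffices to check $v_i$. One landmark or none is covered too, since adding landmarks to a generator leaves it a generator. By the symmetry of the cycle only the cyclic distance of the two indices matters.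

For $C_5$, the following pairs of edges are unresolved, so $\operatorname{edim}\ge3$.

- Indices $0,0$: $v_1v_2$ and $v_4v_3$, both at distance $1$ from $v_0$.
- Indices $0,1$: $v_2v_3$ and $v_2p_2$, both at distance $2$ from $v_0$ and $1$ from $v_1$.
- Indices $0,2$: $v_3v_4$ and $v_1p_1$, both at distance $1$ from $v_0$ and $1$ from $v_2$.

For $C_6$, the following pairs of vertices are unresolved, so $\dim\ge3$.

- Indices $0,0$ and indices $0,3$: $v_1$ and $v_5$, both at distance $1$ from $v_0$ and $2$ from $v_3$.
- Indices $0,1$: $v_3$ and $p_2$, both at distance $3$ from $v_0$ and $2$ from $v_1$.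
- Indices $0,2$: $v_4$ and $p_1$, both at distance $2$ from $v_0$ and $2$ from $v_2$.
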